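# Fully residually free pro-$p$ groups and pro-$p$ limit groups

## Three theorems: abelian subgroups and full residual freeness

Fix a prime $p$. All homomorphisms between pro-$p$ groups are continuous, all subgroups are closed, and "generated" means topologically generated. We write $\gamma_n(G)$ for the closed lower central series, $\Phi(G)$ for the Frattini subgroup, and $\mathbb F_p[[G]]$ for the completed group algebra. The class $\mathcal L$ of pro-$p$ limit groups and the phrase "fully residually free pro-$p$" are defined in the next section.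

**Theorem A.** For all $k,l\ge 2$ there is a fully residually free pro-$p$ group $G$, generated by $2+(k-1)2^{l-1}$ elements, containing a subgroup $S\cong\mathbb Z_p^k$ with $S\le\gamma_l(G)$. No such $G$ is a pro-$p$ limit group. (For $k=l=2$, $G$ is generated by $4$ elements.)

**Theorem B.** Every pro-$p$ limit group is fully residually free pro-$p$. More strongly, if $G\in\mathcal L$, then for all $k\ge1$ and $0\ne f\in\mathbb F_p[[G^k]]$ there is a homomorphism $\varphi$ from $G$ to a finitely generated free pro-$p$ group $F$ with $(\varphi\times\dots\times\varphi)_*(f)\neq0$ in $\mathbb F_p[[F^k]]$. Consequently $\mathbb F_p[[G]]$ has no zero divisors.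

**Theorem C.** If $G\in\mathcal L$ and $S\le G$ is an abelian subgroup, then $S\cap\overline{[G,G]}$ is procyclic.

In plain words, there are two ways to say that a finitely generated pro-$p$ group is "almost free". One is structural: the group embeds in something built from a free group by repeatedly enlarging a centralizer to a bigger abelian group. The other is residual: any finite set of elements can be kept apart in some free quotient image. The question, posed in Henrique Souza, Pavel Zalesskii, "Revisiting fully residually free Demushkin groups", arXiv:2603.16814 (2026), is whether either condition implies the other: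

(a) is every finitely generated fully residually free pro-$p$ group a pro-$p$ limit group?

(b) is every pro-$p$ limit group fully residually free pro-$p$?

Theorem A says that the answer to (a) is no. Theorem B says that the answer to (b) is yes, in a form much stronger than the one asked for. Theorem C is the property of limit groups that the groups of Theorem A violate.

## Limit groups, full residual freeness, and three test groups

**Definition (pro-$p$ limit groups, after Kochloukova–Zalesskii).** Let $\mathcal G_0$ be the class of finitely generated free pro-$p$ groups. For $n>0$ let $\mathcal G_n$ be the class of all centralizer extensions $G_{n-1}\amalg_C A$, where $G_{n-1}\in\mathcal G_{n-1}$, where $C$ is a self-centralizing procyclic subgroup of $G_{n-1}$, where $A\simeq\mathbb Z_p^k$ is free abelian of finite rank and contains $C$ as a direct summand, and where $\amalg_C$ is the free pro-$p$ product with amalgamation, that is, the pushout in the category of pro-$p$ groups. The class $\mathcal L$ consists of all finitely generated pro-$p$ groups that are subgroups of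 some group in some $\mathcal G_n$, $n\ge0$. Its members are the pro-$p$ limit groups.

**Definition (fully residually free pro-$p$).** A finitely generated pro-$p$ group $G$ is fully residually free pro-$p$ if for every finite subset $\mathcal X\subseteq G$ there is a homomorphism $\varphi:G\to F$ to a free pro-$p$ group $F$ whose restriction to $\mathcal X$ is injective.

The trivial group counts as free pro-$p$ of rank $0$. Commutators are $[a,b]=a^{-1}b^{-1}ab$, and $a^b=b^{-1}ab$. Let us test the two definitions on three groups.

*The group $\mathbb Z_p^k$, $k\ge 1$, has both properties.* It is a limit group: take $G_0=C=\mathbb Z_p$ and $A=\mathbb Z_p^k$. It is fully residually free pro-$p$: for $\alpha\in\mathbb Z_p^{k-1}$ let $\varphi_\alpha(a_0,\dots,a_{k-1})=a_0+\sum_i\alpha_ia_i\in\mathbb Z_p$. For finitely many nonzero vectors, the product of the corresponding polynomials in $\alpha$ is a nonzero polynomial, so some $\alpha$ makes all the values nonzero. Apply this to the differences of the elements of $\mathcal X$. A family of homomorphisms depending polynomially on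 a parameter $\alpha$ will come back in the proof of Theorem A.

*The group $F\times\mathbb Z_p$, with $F$ free pro-$p$ on $x,y$, has neither.* Let $t$ generate the factor $\mathbb Z_p$. A homomorphism $\varphi$ to a free pro-$p$ group that is injective on $\{1,[x,y],t\}$ would send $x,y$ into the centralizer of $\varphi(t)\ne1$. Centralizers of nontrivial elements in free pro-$p$ groups are procyclic, so $\varphi([x,y])=1$, a contradiction. By Theorem B this group is not a limit group either.

*An extension where $C$ lies in the commutator subgroup.* Let $F$ be free pro-$p$ on $x,y$, let $c=[x,y]$, and let $G=F\amalg_{\langle c\rangle}(\langle c\rangle\times\langle t\rangle)$ with $\langle t\rangle\cong\mathbb Z_p$. The subgroup $\langle c\rangle$ is self-centralizing. Indeed $C_F(c)=\langle d\rangle$ is procyclic, and $c=d^u$ with $u\in\mathbb Z_p$. Since $F/\gamma_2(F)$ is torsion-free, $d\in\gamma_2(F)$. Since $\gamma_2(F)/\gamma_3(F)\cong\mathbb Z_p$ is generated by the class of $c$, the exponent $u$ is a unit. So $G\in\mathcal G_1$, and it contains the abelian subgroup $S=\langle c,t\rangle$.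 The homomorphism $G\to\mathbb Z_p$ that kills $F$ and sends $t\mapsto1$ shows that $S\cap\overline{[G,G]}=\langle c\rangle$. This agrees with Theorem C: the new abelian direction $t$ is visible in the abelianization. To violate Theorem C we would need a fully residually free group in which $t$ is itself a product of commutators.

## Free pro-$p$ groups and $\mathbb F_p$-valued measures

**Textbook facts.** Let $F$ be a free pro-$p$ group of finite rank. Closed subgroups of $F$ are free pro-$p$, and open ones have finite rank. Any element outside $\Phi(F)$ belongs to a basis. $F$ is Hopfian and torsion-free. Abelian subgroups of $F$ are procyclic, and centralizers of nontrivial elements are procyclic. If $z_1,\dots,z_\nu$ is a basis, then $z_i\mapsto1+Z_i$ gives the Magnus isomorphisms $\mathbb F_p[[F]]\cong\mathbb F_p\langle\langle Z_1,\dots,Z_\nu\rangle\rangle$ and $\mathbb Z_p[[F]]\cong\mathbb Z_p\langle\langle Z_1,\dots,Z_\nu\rangle\rangle$ with noncommuting power series. The ring $\mathbb F_p\langle\langle Z_1,\dots,Z_\nu\rangle\rangle$ is a domain, since lowest-degree forms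 multiply in a tensor algebra.

We shall use one consequence several times.

**(1)** *If $1\ne\Gamma\le F$ is procyclic and $g\in F$ normalizes $\Gamma$, then $g$ centralizes $\Gamma$.*

Indeed, let $\gamma$ generate $\Gamma$. The group $\langle g,\gamma\rangle$ is free pro-$p$ of rank at most $2$. If the rank were $2$, then by the Hopf property $g,\gamma$ would be a basis. Normality would give $g\gamma g^{-1}=\gamma^u$. In the abelianization $\mathbb Z_p^2$ this forces $u=1$, so $g$ and $\gamma$ would commute, which two basis elements do not. So $\langle g,\gamma\rangle$ is procyclic, hence abelian.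

**Definition (measures).** For a profinite space $Y=\varprojlim Y_i$ with $Y_i$ finite, put $\mathbb F_p[[Y]]=\varprojlim\mathbb F_p[Y_i]$. This is the compact space of $\mathbb F_p$-valued finitely additive measures on the clopen subsets of $Y$. We write $f(W)$ for the value of $f$ on a clopen set $W$, and $\delta_y$ for the point mass at $y$, often just written $y$.

For example, $\mathbb F_p[[\mathbb Z_p]]=\mathbb F_p[[\tau]]$ with $\tau=\delta_1-\delta_0$, and $\tau^{p^i}=\delta_{p^i}-\delta_0$.

The construction is functorial: a continuous map $\pi$ induces a push-forward $\pi_*$. We need four properties.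

* If $\pi:Y\to Z$ is injective, so is $\pi_*$: a clopen $U\subseteq Y$ with $f(U)\ne0$ is the preimage of a clopen subset of $Z$.
* If $\pi$ is surjective, so is $\pi_*$: the image is compact, and it is dense because it is everything at each finite level.
* $\mathbb F_p[[Y\times Z]]=\mathbb F_p[[Y]]\mathbin{\widehat\otimes}\mathbb F_p[[Z]]$.
* If $f\in\mathbb F_p[[Y]]$ and $g\in\mathbb F_p[[Z]]$ are nonzero, so is $f\otimes g\in\mathbb F_p[[Y\times Z]]$: evaluate on a product of clopen sets.

## Centralizer extensions as semidirect products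

To work in $H\amalg_{A_0}(A_0\times\langle t\rangle)$ we need a model whose elements we can see. Let $H$ be a pro-$p$ group and $A_0\le H$. Put $X=H/A_0=\varprojlim X_i$, where $X_i=H/V_iA_0$ and $V_i$ runs over the open normal subgroups of $H$. Let $F(X_i)$ be the free pro-$p$ group on the finite set $X_i$, and let $N=F(X)=\varprojlim F(X_i)$, the free pro-$p$ group on the profinite space $X$, with basis elements $t_x$, $x\in X$. The group $H$ permutes the basis of each $F(X_i)$ through a finite quotient, so it acts continuously on $N$.

**Definition.** $\mathcal E(H,A_0):=N\rtimes H$, and $t:=t_{A_0}$. Thus $t_{hA_0}=hth^{-1}$, and the group is generated by $H$ and $t$.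

For instance $\mathcal E(H,H)=\mathbb Z_p\times H$, since $X$ is a point. For $H$ free on $x,y$ and $A_0=\langle x\rangle$, the space $X$ is infinite, and $N$ contains the independent elements $t_{y^iA_0}=y^ity^{-i}$.

**(2)** *$\mathcal E(H,A_0)\cong H\amalg_{A_0}(A_0\times\langle t\rangle)$. Explicitly, for $\alpha:H\to K$ with $K$ pro-$p$ and $\tau\in K$ centralizing $\alpha(A_0)$, there is a unique homomorphism $\mathcal E(H,A_0)\to K$ that extends $\alpha$ and sends $t\mapsto\tau$.*

First, $t$ centralizes $A_0$, because $ata^{-1}=t_{aA_0}=t$ for $a\in A_0$. Given $\alpha$ and $\tau$, the map $X\to K$, $hA_0\mapsto\alpha(h)\tau\alpha(h)^{-1}$, is well defined and continuous. It extends uniquely to a homomorphism $N\to K$: into each finite quotient of $K$ the map factors through some $X_i$, and there freeness of $F(X_i)$ applies. The extension is $H$-equivariant, since this can be checked on the $t_x$. So together with $\alpha$ it defines a homomorphism on $N\rtimes H$. This is the universal property of the pushout. In particular $H$ and $A_0\times\langle t\rangle$ embed in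 it.

The next formula describes the group algebra of $G=\mathcal E(H,A_0)$. By Magnus, under $t_x-1\mapsto x$ we have $\mathbb F_p[[F(X_i)]]\cong\prod_j\mathbb F_p[X_i^j]$ with multiplication by concatenation, and the maps $F(X_{i'})\to F(X_i)$ respect this decomposition. In the limit,
$$\mathbb F_p[[N]]=\prod_{j\ge0}\mathbb F_p[[X^j]].$$
Put $J_k:=\prod_{j\ge k}\mathbb F_p[[X^j]]$. These are closed ideals with $J_kJ_{k'}\subseteq J_{k+k'}$, and $J_1$ is the augmentation ideal. As a space $G=N\times H$. Taking completed tensor products with $\mathbb F_p[[H]]$ at each finite level, then limits, then $k$-fold completed tensor powers, we get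
$$\mathbb F_p[[G^k]]=\prod_{n\in\mathbb N^k}\mathbb F_p[[X^{n_1}\times H\times\dots\times X^{n_k}\times H]],\tag{3}$$
where a point $(x_1,\dots,x_j,h)\in X^j\times H$ corresponds to $(t_{x_1}-1)\cdots(t_{x_j}-1)h\in\mathbb F_p[[G]]$. We write $f=(f_n)_n$ and $|n|=\sum n_i$. So an element of $\mathbb F_p[[G^k]]$ is a family of measures, where $n_i$ counts the number of letters $t_x-1$ in the $i$-th block.

## The substitution $t\mapsto c^q$: where words fail and measures take over

Consider (b) for one extension $G=\mathcal E(F,C)$, with $F$ free and $C=\langle c\rangle=C_F(c)$. For a power $q$ of $p$, (2) gives a retraction $\rho_q:G\to F$, the identity on $F$, with $\rho_q(t)=c^q$. The sensible plan is: write a given $w\ne1$ as a word $g_0t^{m_1}g_1\cdots t^{m_l}g_l$ with $g_1,\dots,g_{l-1}\notin C$, and show that $g_0c^{qm_1}g_1\cdots c^{qm_l}g_l\neq1$ once $q$ is large compared with this word.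

This plan stops at its first line. An element of a pro-$p$ group is a limit of words and need not be a word. One may approximate $w$ by words $w_m$, but the bound on $q$ depends on the word: $\rho_q(tc^{-q'})=1$ for $q=q'$, so already for words with one letter $t$ the bound is not uniform. It can even escape to infinity along a convergent sequence. In $G=\mathcal E(\mathbb Z_p,\mathbb Z_p)=\langle c\rangle\times\langle t\rangle$ with $u=c-1$ and $v=t-1$, the elements $\prod_{i\le m}(v-u^{p^i})$ of $\mathbb F_p[[G]]=\mathbb F_p[[u,v]]$ are nonzero, the $m$-th one is killed by $\rho_{p^i}$ for all $i\le m$ (because $\rho_q(v)=c^q-1=u^q$ for a $p$-power $q$), and they converge to $0$. So one needs a substitute for the finite normal form of $w$ itself.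

In a power series ring there is a substitute: the lowest nonzero homogeneous part. Watch it work in the smallest case $F=C=\langle c\rangle\cong\mathbb Z_p$. Let $0\ne f=\sum_nf_n(u)v^n\in\mathbb F_p[[u,v]]$. Let $r$ be minimal with $f_r\ne0$, and let $e$ be the order of $f_r$. Then $\rho_q(f)=\sum_nf_n(u)u^{qn}$. For $q>e$ the terms with $n>r$ have order at least $(r+1)q>e+rq$. Hence the coefficient of $u^{e+rq}$ in $\rho_q(f)$ is the leading coefficient of $f_r$, and $\rho_q(f)\ne0$. The bound on $q$ depends only on $e$, which is a finite datum even though $f$ is not.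

There is a second obstacle, in the induction. Suppose $H$ is known to be fully residually free pro-$p$, and we want to map $\mathcal E(H,A_0)$ to some $\mathcal E(F,C)$ without killing a given element. By (3) the element is carried by measures on spaces $X^{j}\times H$, and it must be a measure on an infinite space whose push-forward stays nonzero. Injectivity on finite subsets of $H$ says nothing about that. So the induction hypothesis itself must speak about measures.

**Definition (Property (R)).** A pro-$p$ group $H$ satisfies (R) if for all $k\ge1$ and $0\ne f\in\mathbb F_p[[H^k]]$ there is a homomorphism $\varphi:H\to F$, with $F$ finitely generated free pro-$p$, such that $\varphi^{(k)}_*f\ne0$, where $\varphi^{(k)}=\varphi\times\dots\times\varphi$.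

Finitely generated free pro-$p$ groups satisfy (R) via the identity. The computation above settles $k=1$ for $\mathbb Z_p^2$. The next lemma shows how much (R) controls.

**Lemma 1.** Let $H$ satisfy (R). Then:

1. for nontrivial $g_1,\dots,g_k\in H$ there is $\varphi:H\to F$, with $F$ finitely generated free pro-$p$, such that all $\varphi(g_i)\ne1$;
2. $H$ is torsion-free, and centralizers of nontrivial elements are abelian;
3. if $a\ne1$, $A_0=C_H(a)$ and $A_0\cap hA_0h^{-1}\neq1$, then $h\in A_0$.

*Proof.* (1) The element $(g_1-1)\otimes\dots\otimes(g_k-1)$ of $\mathbb F_p[[H^k]]$ is nonzero. Apply (R): its push-forward is $(\varphi(g_1)-1)\otimes\dots\otimes(\varphi(g_k)-1)$.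

(2) If $g\ne1$ had finite order, every homomorphism to a free pro-$p$ group would kill it, contrary to (1). If $[a,b]=[b,c]=1$ with $b\ne1$ and $[a,c]\ne1$, take $\varphi$ killing neither $b$ nor $[a,c]$. Then $\varphi(a),\varphi(c)$ lie in the abelian group $C_F(\varphi(b))$, a contradiction.

(3) Let $1\ne x=hyh^{-1}$ with $x,y\in A_0$. By (2), $x$ and $y$ commute. Suppose $[h,x]\ne1$, and take $\varphi$ killing neither $x$ nor $[h,x]$. Then $\varphi(y)\ne1$, as it is conjugate to $\varphi(x)$. Since $\varphi(x),\varphi(y)$ commute and centralizers in $F$ are abelian, $C_F(\varphi(x))=C_F(\varphi(y))=:D$, a procyclic group. From $\varphi(x)=\varphi(h)\varphi(y)\varphi(h)^{-1}$ we get $D=\varphi(h)D\varphi(h)^{-1}$. By (1), that is, by the normalizer fact of the previous section, $\varphi(h)$ centralizes $D\ni\varphi(x)$, a contradiction. So $[h,x]=1$. Now $C_H(x)$ is abelian and contains both $h$ and $a$, so $h\in C_H(a)=A_0$. $\square$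

## Property (R) passes to one-step extensions

**Proposition 2.** If $H$ is finitely generated and satisfies (R), $1\ne a\in H$ and $A_0=C_H(a)$, then $G=\mathcal E(H,A_0)$ satisfies (R).

It will follow from the case of a free base.

**Proposition 3.** Let $F$ be finitely generated free pro-$p$, $C=\langle c\rangle\ne1$ with $C_F(c)=C$, and $G=\mathcal E(F,C)$. For a power $q$ of $p$ let $\rho_q:G\to F$ be the identity on $F$ with $\rho_q(t)=c^q$. If $0\ne f\in\mathbb F_p[[G^k]]$, then $(\rho_q)^{(k)}_*f\neq0$ for all sufficiently large $q$.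

*Proof of Proposition 2 from Proposition 3.* The purpose of this step is to use (R) for $H$ on a single component of $f$, after turning the space $X$ into part of $H$.

Let $0\ne f\in\mathbb F_p[[G^k]]$, and choose $n$ with $f_n\ne0$. The map $X\to H$, $hA_0\mapsto hah^{-1}$, is injective because $A_0=C_H(a)$. Applied in all the $X$-coordinates it sends $f_n$ to some $0\ne f_n^\sharp\in\mathbb F_p[[H^{|n|+k}]]$. Apply (R) for $H$ to $f_n^\sharp\otimes(a-1)$. We get $\varphi:H\to F$ with $\varphi_*f_n^\sharp\ne0$ and $d:=\varphi(a)\ne1$, where $\varphi_*$ means push-forward in all coordinates.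

Put $C=C_F(d)=\langle c\rangle$. Since $C$ is abelian and $d\in\langle c\rangle$, we have $C\le C_F(c)\le C_F(d)=C$, so $F,C,c$ are as in Proposition 3. Since $\varphi(A_0)\le C$, (2) gives $\hat\varphi:G\to\mathcal E(F,C)$ that extends $\varphi$ and sends $t\mapsto t$, hence $t_{hA_0}\mapsto t_{\varphi(h)C}$. It respects the decompositions (3), so $(\hat\varphi_*f)_n$ is the push-forward of $f_n$ along $X\to F/C$ and $\varphi$. Push it further along $F/C\to F$, $gC\mapsto gdg^{-1}$, which is well defined because $C=C_F(d)$. The composite $X\to F/C\to F$ is $hA_0\mapsto\varphi(hah^{-1})$, so the result is $\varphi_*f_n^\sharp\neq0$. Hence $\hat\varphi_*f\ne0$, and by Proposition 3 some $\rho_q\hat\varphi:G\to F$ does not kill $f$. $\square$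

What has to be added to the case $F=C=\mathbb Z_p$ to get Proposition 3? There, $c-1=u$ was a linear form, there was only one letter $t_x$, and everything commuted. In general $c$ may lie in $\Phi(F)$, and then $c-1$ has no linear term in the Magnus algebra of $F$. We can pass to an open normal subgroup $V_0$ in which a power of $c$ has a nonzero linear term. The price is that the conjugates of that power split into several classes under $V_0$. Their linear terms must be told apart, and this is the content of Lemma 4. After that, we must show that inserting high powers of several pairwise non-proportional linear forms into noncommutative polynomials causes only the obvious cancellations. This is Lemma 5.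

## Separating conjugates of $C$ in a Frattini quotient

Let $F,C,c$ be as in Proposition 3, so $C\cong\mathbb Z_p$. For $V$ open normal in $F$ let $C\cap V=\langle c^{q_V}\rangle$ with $q_V$ a power of $p$, and let $e_V$ be the class of $c^{q_V}$ in $V/\Phi(V)$. The group $F$ acts on $V/\Phi(V)$ by conjugation, and $V$ acts trivially.

*Example.* Let $F$ be free on $x,y$ and $c=[x,y]\in\Phi(F)$. Let $V$ be the kernel of $F\to\mathbb F_p$, $x\mapsto1$, $y\mapsto0$. It has basis $x^p,y_0,\dots,y_{p-1}$ with $y_i=x^{-i}yx^i$. Then $c=(x^{-1}yx)^{-1}y=y_1^{-1}y_0\in V$, so $q_V=1$, $VC=V$ and $e_V=\bar y_0-\bar y_1$. Conjugation by $x^{-i}$ carries $e_V$ to $\bar y_i-\bar y_{i+1}$, indices modulo $p$. For $p\ge3$ these $p$ vectors are nonzero and pairwise non-proportional, although their sum is zero. For $p=2$ the two vectors coincide, and a deeper $V$ is needed. The lemma says that some $V$ always works.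

**Lemma 4.** There is an open normal $V_0$ of $F$ with $e_{V_0}\neq0$ such that for $g\in F$: $ge_{V_0}\in\mathbb F_p^\times e_{V_0}$ if and only if $g\in V_0C$.

*Proof.* **Step 1: an open subgroup in which $c$ is a basis element.** The groups $C\cap V$ form a basis of neighbourhoods of $1$ in $C$, so there is an open normal $V_1$ of $F$ with $V_1\cap C\le C^p$. Put $U=V_1C$. The composite $U\to U/V_1\cong C/(C\cap V_1)\to C/C^p\cong\mathbb F_p$ does not kill $c$, so $c\notin\Phi(U)$, and $U$ has a basis $y_1=c,y_2,\dots$. Let $U_1=\bigcap_{g\in F}U^g$, which is open and normal in $F$. From now on $V$ denotes an open normal subgroup of $F$ contained in $U_1$.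

**Step 2: elements of $U$.** We show that *$e_V\ne0$, and that for $u\in U$: $ue_V\in\mathbb F_p^\times e_V$ if and only if $u\in VC$.*

The tool is a crossed homomorphism. Let $P=U/V$, a finite group. Since $U$ is free on the $y_i$, there is a homomorphism $U\to\mathbb F_p[P]\rtimes P$ that lifts $U\to P$ and has prescribed first coordinates on the basis. It amounts to a continuous map $\partial:U\to\mathbb F_p[P]$ with $\partial(uv)=\partial(u)+u\,\partial(v)$, $\partial(y_1)=1$ and $\partial(y_i)=0$ for $i\ge2$. On $V$, which acts trivially on $\mathbb F_p[P]$, it is a homomorphism to an elementary abelian group, so it kills $\Phi(V)$. For $u\in U$, $v\in V$, using $\partial(u^{-1})=-u^{-1}\partial(u)$,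
$$\partial(uvu^{-1})=\partial(u)+u\,\partial(v)-uvu^{-1}\partial(u)=u\,\partial(v),$$
since $uvu^{-1}\in V$. So $\partial$ induces a $U$-equivariant map $V/\Phi(V)\to\mathbb F_p[P]$. It sends $e_V$ to $\partial(c^{q_V})=\sum_{i<q_V}c^i$, the sum of the elements of the subgroup $VC/V\cong C/(C\cap V)$ of $P$. This is nonzero, so $e_V\neq0$. If $ue_V\in\mathbb F_p^\times e_V$, then $u\,\partial(c^{q_V})\in\mathbb F_p^\times\partial(c^{q_V})$. Comparing supports, the coset $u(VC/V)$ equals $VC/V$, so $u\in VC$. Conversely, $V$ acts trivially on $V/\Phi(V)$ and $c$ commutes with $c^{q_V}$, so $VC$ fixes $e_V$.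

**Step 3: all elements of $F$.** We show that *for some $V$, $ge_V\in\mathbb F_p^\times e_V$ with $g\in F$ implies $g\in VC$*. Together with Step 2, this $V$ is the required $V_0$.

Suppose not. Then for every $V$ there is $g\in F\setminus VC$ with $ge_V\in\mathbb F_p^\times e_V$, and by Step 2, $g\notin U$. Put $\Gamma=C\cap U_1\ne1$. By Step 2 the stabilizer in $U_1$ of the line $\mathbb F_pe_V$ is $VC\cap U_1=V\Gamma$, where the equality holds because $V\le U_1$. As $U_1$ is normal in $F$, the stabilizer in $U_1$ of the line $\mathbb F_pge_V$ is $gV\Gamma g^{-1}=Vg\Gamma g^{-1}$. The two lines are equal, so $Vg\Gamma g^{-1}=V\Gamma$. Hence the sets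
$$S_V=\{g\in F\setminus U:\ Vg\Gamma g^{-1}=V\Gamma\}$$
are nonempty. They are compact, because the condition depends only on $gV$, and they decrease with $V$. So there is $g\in\bigcap_VS_V$. Then $g\notin U$, and since $\bigcap_VV\Gamma=\Gamma$ and $\bigcap_VVg\Gamma g^{-1}=g\Gamma g^{-1}$, we get $g\Gamma g^{-1}=\Gamma$. By (1), $g\in C_F(\Gamma)$. The group $C_F(\Gamma)$ is procyclic and contains $c$, so $g\in C_F(c)=C\le U$, a contradiction. $\square$

## Inserting high powers of linear forms into a tensor algebra

This section is pure algebra over a field $K$. Let $E$ be a finite-dimensional $K$-space with tensor algebra $T=T(E)=\bigoplus_dT_d$, and let $\ell_1,\dots,\ell_b\in E$ ($b\ge1$) be nonzero and pairwise non-proportional. For a sequence $\mathbf j=(j_1,\dots,j_n)$ of "colours" in $\{1,\dots,b\}$ let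
$$M_{\mathbf j}=T\otimes_{K[\ell_{j_1}]}T\otimes_{K[\ell_{j_2}]}\dots\otimes_{K[\ell_{j_n}]}T,$$
with $n+1$ factors $T$, graded by total degree.

**Lemma 5.** For $n,e\ge0$ and $s\ge e+b$ the map
$$\mathrm{Ev}_s:\bigoplus_{\mathbf j}(M_{\mathbf j})_e\to T_{e+ns},\qquad a_0\otimes\dots\otimes a_n\mapsto a_0\ell_{j_1}^sa_1\ell_{j_2}^s\cdots\ell_{j_n}^sa_n$$
(sum over all colour sequences of length $n$) is well defined and injective.

*Example.* Let $E$ have basis $\ell_1,\ell_2$, and let $n=e=1$. For colour $1$, the space $(M_{(1)})_1$ has basis $\ell_1\otimes1=1\otimes\ell_1$, $\ell_2\otimes1$, $1\otimes\ell_2$, with images $\ell_1^{s+1}$, $\ell_2\ell_1^s$, $\ell_1^s\ell_2$. For colour $2$ the images are $\ell_2^{s+1}$, $\ell_1\ell_2^s$, $\ell_2^s\ell_1$. These are six different monomials if $s\ge2$. For $s=1$ there is a collision: $\ell_2\ell_1$ is the image of $\ell_2\otimes1$ in colour $1$ and of $1\otimes\ell_1$ in colour $2$. So $s$ must be large, and the tensor product must be taken over $K[\ell_j]$.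

*Proof.* The map is well defined since $a\ell_j\cdot\ell_j^s\cdot b=a\cdot\ell_j^s\cdot\ell_jb$.

**Step 1: a normal form for $M_{\mathbf j}$.** Write $E=K\ell_j\oplus E_j$ and $T^{(j)}=K\oplus E_jT$. Then $T=K\oplus ET=T^{(j)}\oplus\ell_jT$. Iterating,
$$T_D=\bigoplus_{i\le D}\ell_j^iT^{(j)}_{D-i}.\tag{4}$$
So $T=K[\ell_j]\otimes T^{(j)}$ is a free left $K[\ell_j]$-module, and inductively $M_{\mathbf j}=T\otimes T^{(j_1)}\otimes\dots\otimes T^{(j_n)}$.

**Step 2: functionals that recognize colours.** For each $i$ there is a functional $\Lambda_i$ on $E^{\otimes(s-e)}$ with $\Lambda_i(\ell_j^{\otimes(s-e)})=\delta_{ij}$. Namely, for $j\ne i$ choose $\lambda_{ij}\in E^*$ with $\lambda_{ij}(\ell_j)=0$ and $\lambda_{ij}(\ell_i)=1$, which is possible by non-proportionality. Choose also $\lambda_{ii}$ with $\lambda_{ii}(\ell_i)=1$. Put $\Lambda_i=\bigotimes_{j\ne i}\lambda_{ij}\otimes\lambda_{ii}^{\otimes(s-e-b+1)}$. It has $(b-1)+(s-e-b+1)=s-e$ factors.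

**Step 3: fixed windows that always lie inside the blocks.** The position of the block $\ell_{j_i}^s$ depends on the degrees of the $a$'s, but only within a range of length $e$. So we cut out of each block a part whose position is fixed. Write
$$E^{\otimes(e+ns)}=E^{\otimes e}\otimes E^{\otimes(s-e)}\otimes E^{\otimes e}\otimes\dots\otimes E^{\otimes(s-e)}\otimes E^{\otimes e},$$
with $n$ windows $E^{\otimes(s-e)}$ and $n+1$ regions $E^{\otimes e}$. The $i$-th window occupies positions $(i-1)s+e+1,\dots,is$. For $a_i$ homogeneous of degree $d_i$ with $\sum d_i=e$, put $D_i=d_0+\dots+d_{i-1}\in[0,e]$. The $i$-th block $\ell_{j_i}^s$ occupies positions $(i-1)s+D_i+1,\dots,is+D_i$, and so contains the $i$-th window. Thus the image of $a_0\otimes\dots\otimes a_n$ has $\ell_{j_i}^{s-e}$ in window $i$, and in the regions it has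
$$a_0\ell_{j_1}^{e-D_1},\quad \ell_{j_1}^{D_1}a_1\ell_{j_2}^{e-D_2},\ \dots,\ \ell_{j_{n-1}}^{D_{n-1}}a_{n-1}\ell_{j_n}^{e-D_n},\quad\ell_{j_n}^{D_n}a_n .$$
Applying $\Lambda_{j_1}\otimes\dots\otimes\Lambda_{j_n}$ to the windows kills the contributions of all colour sequences except $\mathbf j$. It remains to see that for fixed $\mathbf j$ the resulting map $\Theta:(M_{\mathbf j})_e\to(E^{\otimes e})^{\otimes(n+1)}$, which reads off the regions, is injective.

**Step 4: reading off the positions.** We peel off the last factor and recover $D_n$ from the number of leading $\ell_{j_n}$'s, via (4). For $0\le D\le e$ put $S_0^D=T_D$ and $S_i^D=\bigoplus_{D_i\le D}S_{i-1}^{D_i}\otimes T^{(j_i)}_{D-D_i}$. By Step 1, $S_n^e=(M_{\mathbf j})_e$. Define $\Theta_i^D:S_i^D\to(E^{\otimes e})^{\otimes i}\otimes E^{\otimes D}$ by $\Theta_0^D=\mathrm{id}$ and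
$$\Theta_i^D(z\otimes a)=\big[\Theta_{i-1}^{D_i}(z)\cdot\ell_{j_i}^{e-D_i}\big]\otimes\ell_{j_i}^{D_i}a\qquad(z\in S_{i-1}^{D_i},\ a\in T^{(j_i)}_{D-D_i}),$$
where the right multiplication acts on the last factor $E^{\otimes D_i}$. By the list of regions in Step 3, $\Theta=\Theta_n^e$. Suppose all $\Theta_{i-1}^{D'}$ are injective. Left and right multiplication by powers of $\ell_{j_i}$ are injective on $T$, so $\Theta_i^D$ is injective on each summand. The images of the summands lie in $(E^{\otimes e})^{\otimes i}\otimes\ell_{j_i}^{D_i}T^{(j_i)}_{D-D_i}$, and for different $D_i$ these are independent by (4). So $\Theta_i^D$ is injective. By induction on $i$, $\Theta$ is injective. $\square$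

## Leading terms and the proof of Proposition 3

Fix $V_0$ from Lemma 4 and put $q_0=q_{V_0}$. Since $V_0$ is free pro-$p$ of finite rank, we may write $B=\mathbb F_p[[V_0]]=\mathbb F_p\langle\langle Z_1,\dots,Z_\nu\rangle\rangle$. Put $E=\bigoplus\mathbb F_pZ_i$ and $T=T(E)$, so $B=\prod_dT_d$. The degree-$1$ part of $v-1$, $v\in V_0$, induces an isomorphism $V_0/\Phi(V_0)\cong E$.

Let $g_1,\dots,g_b$ represent $F/V_0C$. Put $\gamma_j=g_jc^{q_0}g_j^{-1}\in V_0$ and $v_j=\gamma_j-1\in B$, and let $\ell_j\in E$ be the degree-$1$ part of $v_j$, that is, the class $g_je_{V_0}$ of $\gamma_j$. By Lemma 4 all $\ell_j$ are nonzero. If $\ell_i$ and $\ell_j$ are proportional, then $g_j^{-1}g_i\in V_0C$, so $i=j$. So $\ell_1,\dots,\ell_b$ are nonzero and pairwise non-proportional. The space $X=F/C$ is the disjoint union of the clopen sets $X_j=V_0g_jC/C$, $1\le j\le b$. We call $j$ the colour of the points of $X_j$.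

*Proof of Proposition 3.* Every power $q\ge q_0$ of $p$ is $q=q_0s$ with $s$ a power of $p$. Write $\rho_{q*}$ for $(\rho_q)^{(k)}_*$.

**Step 1: the image of a letter.** For $v\in V_0$ we have $\rho_q(t_{vg_jC})=vg_jc^{q_0s}g_j^{-1}v^{-1}=v\gamma_j^sv^{-1}$. In characteristic $p$, $\gamma_j^s-1=(\gamma_j-1)^s$, so
$$\rho_q(t_{vg_jC})-1=v\,v_j^s\,v^{-1}\in B.\tag{5}$$

**Step 2: reduction from $F$ to $V_0$.** The purpose is to land in the power series ring $B$. Decompose $F^k$ into the finitely many cosets $V_0^kh$, $h=(h_1,\dots,h_k)$, and correspondingly $f=\sum_hf^{(h)}$, where $f^{(h)}$ is the part of $f$ whose last coordinate in the $i$-th block lies in $V_0h_i$. By (5), $\rho_{q*}f^{(h)}$ lies in $\mathbb F_p[[V_0^kh]]$, and these subspaces of $\mathbb F_p[[F^k]]$ are independent. So it suffices to treat one $h$ with $f^{(h)}\ne0$. Since $\rho_q$ is the identity on $F$, we may replace $f$ by $f^{(h)}h^{-1}$. From now on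
$$f_n\in\mathbb F_p[[X^{n_1}\times V_0\times\dots\times X^{n_k}\times V_0]]\quad\text{for all }n,$$
and we must show that $\rho_{q*}f\ne0$ in $\mathbb F_p[[V_0^k]]$ for all large $s$.

**Step 3: coordinates in which $\rho_q$ becomes insertion of powers.** For $N=1$ the point is this: write a point of $X_j\times V_0$ as $(a_0g_jC,\ a_0a_1)$ with $a_0,a_1\in V_0$. By (5) the corresponding element is sent to $a_0v_j^sa_0^{-1}\cdot a_0a_1=a_0v_j^sa_1$.

In general, put $\mathfrak B_L=\mathbb F_p[[V_0^L]]=\prod_{d\in\mathbb N^L}T_{d_1}\otimes\dots\otimes T_{d_L}$, and let $\mathfrak B_L^{\ge e}$ be the part of total degree at least $e$. For colours $(j_1,\dots,j_N)$ the map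
$$V_0^{N+1}\to X_{j_1}\times\dots\times X_{j_N}\times V_0,\qquad (a_0,\dots,a_N)\mapsto(a_0g_{j_1}C,\ a_0a_1g_{j_2}C,\ \dots,\ a_0\cdots a_{N-1}g_{j_N}C,\ a_0\cdots a_N)$$
is continuous and surjective. Taking products over the $k$ blocks we get, for each $n$ and each colouring $\mathbf j=(\mathbf j^{(1)},\dots,\mathbf j^{(k)})$ of the $|n|$ slots ($\mathbf j^{(i)}$ of length $n_i$), a surjection $\pi_{n,\mathbf j}$ defined on $V_0^{|n|+k}$. Since the colourings partition $X^{n_1}\times V_0\times\dots\times X^{n_k}\times V_0$ into clopen pieces,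
$$\mathbb F_p[[X^{n_1}\times V_0\times\cdots\times X^{n_k}\times V_0]]=\bigoplus_{\mathbf j}\pi_{n,\mathbf j*}\mathfrak B_{|n|+k}.$$
Two observations follow, first for group elements and then by linearity and continuity.

(i) $\pi_{n,\mathbf j*}$ kills $(\dots\otimes av_{j'}\otimes b\otimes\dots)-(\dots\otimes a\otimes v_{j'}b\otimes\dots)$ at every slot, where $j'$ is the colour of the slot. Indeed $\gamma_{j'}g_{j'}C=g_{j'}c^{q_0}C=g_{j'}C$, so the tuples $(\dots,a\gamma_{j'},b,\dots)$ and $(\dots,a,\gamma_{j'}b,\dots)$ have the same image: at the slot itself $\gamma_{j'}$ is absorbed, and all later partial products agree. Subtracting $\dots\otimes a\otimes b\otimes\dots$ from both gives the statement for $v_{j'}=\gamma_{j'}-1$.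

(ii) In a block with colours $(j_1,\dots,j_N)$, $\rho_{q*}\pi_{n,\mathbf j*}$ is
$$a_0\otimes\dots\otimes a_N\mapsto a_0v_{j_1}^sa_1v_{j_2}^s\cdots v_{j_N}^sa_N .$$
Indeed by (5) the $i$-th letter goes to $w_iv_{j_i}^sw_i^{-1}$ with $w_i=a_0\cdots a_{i-1}$, and $w_i^{-1}w_{i+1}=a_i$.

**Step 4: the leading part of $f$.** The lifts of $f_n$ to $\bigoplus_{\mathbf j}\mathfrak B_{|n|+k}$ are not unique. We choose them of the highest possible order. Let
$$\mathrm{ord}(f_n)=\sup\Big\{e:\ f_n\in\sum_{\mathbf j}\pi_{n,\mathbf j*}\mathfrak B_{|n|+k}^{\ge e}\Big\}.$$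
If $f_n\neq0$ this is finite. Otherwise the sets of lifts of $f_n$ in $\bigoplus_{\mathbf j}\mathfrak B_{|n|+k}^{\ge e}$, $e\ge 0$, are compact, nonempty and decreasing, so they have a common point. That point is $0$, which gives $f_n=0$.

Put $r=\min\{|n|:f_n\ne0\}$ and $e=\min\{\mathrm{ord}(f_n):|n|=r,\ f_n\ne0\}$. For $|n|=r$ choose lifts $f_n=\sum_{\mathbf j}\pi_{n,\mathbf j*}\tilde f_{n,\mathbf j}$ with $\tilde f_{n,\mathbf j}\in\mathfrak B_{r+k}^{\ge e}$, and let $\bar f_{n,\mathbf j}\in(T^{\otimes(r+k)})_e$ be the part of total degree $e$. Let $M_{n,\mathbf j}$ be the quotient of $T^{\otimes(r+k)}$ by the span of all $(\dots a\ell_{j'}\otimes b\dots)-(\dots a\otimes\ell_{j'}b\dots)$ at the slots. In the notation of Lemma 5, $M_{n,\mathbf j}=\bigotimes_{i=1}^kM_{\mathbf j^{(i)}}$.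

*Claim. If $|n|=r$, $f_n\ne0$ and $\mathrm{ord}(f_n)=e$, then some $\bar f_{n,\mathbf j}$ is nonzero in $M_{n,\mathbf j}$.* Otherwise each $\bar f_{n,\mathbf j}$ is a finite sum of homogeneous relations of degree $e$. Subtract from $\tilde f_{n,\mathbf j}$ the corresponding elements with $v_{j'}$ in place of $\ell_{j'}$. By (i) this does not change the push-forward. Since $v_{j'}-\ell_{j'}$ has only terms of degree at least $2$, the new lifts lie in $\mathfrak B^{\ge e+1}_{r+k}$. This contradicts $\mathrm{ord}(f_n)=e$.

**Step 5: the leading part survives.** Let $s\ge e+b$, so $s>e$. We compute the component of $\rho_{q*}f$ of total degree $e+rs$. We have $v_j^s=\ell_j^s+(\text{degree}>s)$. By (ii), terms with $|n|>r$ have degree at least $(r+1)s>e+rs$, and $f_n=0$ for $|n|<r$. So the component is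
$$\sum_{|n|=r}\ \sum_{\mathbf j}\mathrm{Ev}_s(\bar f_{n,\mathbf j}),$$
where $\mathrm{Ev}_s$ is applied in each block. The part of $\bar f_{n,\mathbf j}$ of block-degrees $(e_1,\dots,e_k)$, $\sum e_i=e$, goes to multidegree $(e_i+n_is)_i$. As $0\le e_i\le e<s$, division with remainder by $s$ shows that the multidegree determines $n$ and $(e_i)$. So different $n$ and different $(e_i)$ do not interfere. For fixed $n$ and $(e_i)$ the map is defined on
$$\bigoplus_{\mathbf j}\bigotimes_i(M_{\mathbf j^{(i)}})_{e_i}=\bigotimes_i\ \bigoplus_{\mathbf j^{(i)}}(M_{\mathbf j^{(i)}})_{e_i}$$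
and is the tensor product over $i$ of maps that are injective by Lemma 5, because $s\ge e_i+b$. Hence it is injective. By the Claim, for some $n$ with $|n|=r$ its argument is nonzero for some $(e_i)$. So the component of degree $e+rs$ is nonzero, for every power $s\ge e+b$ of $p$. $\square$

This completes the proofs of Propositions 3 and 2.

## Towers of extensions and the proof of Theorem B

To iterate Proposition 2 inside a group of $\mathcal G_n$, we must know that the amalgamated subgroup is again a centralizer after each step.

**Lemma 6.** If $H$, $a$, $A_0$ and $G=\mathcal E(H,A_0)$ are as in Proposition 2, then $C_G(a)=A_0\times\langle t\rangle$.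

*Proof.* $G$ satisfies (R), so $D=C_G(a)$ is abelian by Lemma 1. Also $D\supseteq A_0\times\langle t\rangle$, since $t$ centralizes $A_0\ni a$. Let $g=\nu h\in D$ with $\nu\in N$, $h\in H$. Projecting to $H$ we get $h\in C_H(a)=A_0\le D$. So $\nu\in D\cap N$, and $\nu$ commutes with $t\in D$. In each $F(X_i)$ the centralizer of the image of $t$ is procyclic and contains that image, a basis element, which lies outside $\Phi(F(X_i))$. So the image is not a $p$-th power in the centralizer, and it generates the centralizer. Hence the image of $\nu$ in each $F(X_i)$ lies in the image of $\langle t\rangle$. Passing to the limit, $\nu\in\langle t\rangle$. $\square$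

**Proposition 7.** Every nontrivial $G_n\in\mathcal G_n$ is the last term of a chain $H_0,H_1,\dots,H_m=G_n$ with $H_0\neq 1$ finitely generated free pro-$p$ and $H_i=\mathcal E(H_{i-1},C_{H_{i-1}}(a_i))$, $1\ne a_i\in H_{i-1}$. All $H_i$ are finitely generated and satisfy (R).

*Proof.* Given such a chain, the last sentence follows from Proposition 2, since $\mathcal E(H,A_0)$ is generated by $H$ and $t$. We induct on $n$. For $n=0$ take $m=0$. Let $G_n=G_{n-1}\amalg_CA$.

If $G_{n-1}=1$, then $C=1$ and $G_n=A\cong\mathbb Z_p^k$ with $k\ge1$. The chain $\mathbb Z_p,\mathbb Z_p^2,\dots,\mathbb Z_p^k$, with all $a_i$ equal to a generator of the first $\mathbb Z_p$, is as required, since $\mathcal E(H,H)=\mathbb Z_p\times H$.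

If $G_{n-1}\ne1$, then $C=\langle c\rangle\ne1$, because $C_{G_{n-1}}(C)=C$. Also $C_{G_{n-1}}(c)=C$. Write $A=C\times\langle t_1\rangle\times\dots\times\langle t_r\rangle$ and $A_i=C\times\langle t_1,\dots,t_i\rangle$. By universal properties, $G_{n-1}\amalg_CA$ is obtained by successive pushouts $K_0=G_{n-1}$, $K_i=K_{i-1}\amalg_{A_{i-1}}(A_{i-1}\times\langle t_i\rangle)=\mathcal E(K_{i-1},A_{i-1})$. By the induction hypothesis $K_0$ is the end of a chain and satisfies (R), and $A_0=C_{K_0}(c)$. Inductively, if $K_{i-1}$ satisfies (R) and $A_{i-1}=C_{K_{i-1}}(c)$, then $K_i$ satisfies (R) by Proposition 2, and $C_{K_i}(c)=A_{i-1}\times\langle t_i\rangle=A_i$ by Lemma 6 with $a=c$. So the chain for $G_{n-1}$ extended by $K_1,\dots,K_r$ is as required. $\square$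

*Proof of Theorem B.* The trivial group satisfies (R), being free of rank $0$. Let $G\in\mathcal L$, $G\le G_n\in\mathcal G_n$ with $G_n\neq1$. By Proposition 7, $G_n$ satisfies (R). The inclusion induces an injection $\mathbb F_p[[G^k]]\subseteq\mathbb F_p[[G_n^k]]$, so (R) passes to $G$ by restricting homomorphisms. This is the stronger statement in the theorem.

Let $\mathcal X\subseteq G$ be finite. Apply Lemma 1(1) to all $g^{-1}g'$ with $g\ne g'$ in $\mathcal X$. The resulting $\varphi:G\to F$ is injective on $\mathcal X$. So $G$ is fully residually free pro-$p$.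

If $f,g\neq0$ in $\mathbb F_p[[G]]$, then (R) for $f\otimes g$ gives $\varphi$ with $\varphi_*f\otimes\varphi_*g\ne0$, so $\varphi_*f,\varphi_*g\neq0$. Since $\mathbb F_p[[F]]\cong\mathbb F_p\langle\langle Z_1,\dots,Z_\nu\rangle\rangle$ is a domain, $\varphi_*(fg)=\varphi_*f\,\varphi_*g\neq0$, and $fg\ne0$. $\square$

So the answer to (b) is yes.

## Invariant measures and the proof of Theorem C

In $G=F\amalg_{\langle c\rangle}(\langle c\rangle\times\langle t\rangle)$ we saw that $t$ is detected by the map to $\mathbb Z_p$ with $t\mapsto1$. Theorem C says that such maps always detect enough. The key is that there is no translation-invariant $\mathbb F_p$-valued measure on $\mathbb Z_p$ except $0$: if $f$ is one, each clopen coset $W=a+p^m\mathbb Z_p$ is a union of $p$ translates of $a+p^{m+1}\mathbb Z_p$, so $f(W)=p\,f(a+p^{m+1}\mathbb Z_p)=0$. Here is the general form.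

**Lemma 8.** Let a pro-$p$ group $P\cong\mathbb Z_p$ act continuously on a profinite space $Y$, let $f\in\mathbb F_p[[Y]]$ be $P$-invariant, and let $W\subseteq Y$ be clopen such that all points of $W$ have trivial stabilizers in $P$. Then $f(W)=0$.

*Proof.* The plan is to cut $W$ into $p$ translates of one clopen set. The setwise stabilizer $P'$ of $W$ in $P$ is open, hence isomorphic to $\mathbb Z_p$, and it acts freely on $W$. Let $P''$ be the subgroup of index $p$ in $P'$. The group $P'/P''$ of order $p$ acts freely on the profinite space $W/P''$: if $gw=hw$ with $g\in P'$ and $h\in P''$, then $g=h\in P''$. Hence every point of $W/P''$ has a clopen neighbourhood disjoint from its nontrivial translates. By compactness, cover $W/P''$ by finitely many such sets $U_1,\dots,U_r$. Then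
$$\bigcup_i\Big(U_i\setminus\bigcup_{i'<i}P'U_{i'}\Big)$$
is a clopen set that meets every $P'/P''$-orbit exactly once. Indeed, if $i$ is the first index for which the orbit meets $U_i$, then it meets $U_i$ in exactly one point, and it is removed from all later sets. The preimage $\Delta$ of this set in $W$ satisfies $W=\bigsqcup_{0\le i<p}\sigma^i\Delta$ with $\sigma$ generating $P'$. By invariance $f(W)=p\,f(\Delta)=0$. $\square$

**Lemma 9.** Let $H$ satisfy (R), $1\neq a\in H$, $A_0=C_H(a)$, $G=\mathcal E(H,A_0)=N\rtimes H$, and let $\lambda:G\to\mathbb Z_p$ kill $H$ and send $t\mapsto1$. If $1\ne n\in N$ commutes with some $g\in G\setminus N$, then $\lambda(n)\ne0$.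

*Proof.* **Step 1: an invariant measure.** Write $g=\nu h$ with $\nu\in N$, $1\ne h\in H$. Put $P=\langle h\rangle$. Since $H$ is torsion-free by Lemma 1, $P\cong\mathbb Z_p$. Let $0\ne f_k\in\mathbb F_p[[X^k]]=J_k/J_{k+1}$ be the leading term of $n-1\ne0$ in $\mathbb F_p[[N]]=\prod_j\mathbb F_p[[X^j]]$. Here $k\ge1$ because $n-1\in J_1$. On $J_k/J_{k+1}$, conjugation by $\nu\in1+J_1$ is trivial, and $h$ acts diagonally on $X^k$, because $ht_xh^{-1}=t_{hx}$. As $g(n-1)g^{-1}=n-1$, the measure $f_k$ is invariant under $h$, hence under $P$.

**Step 2: at most one point of $X^k$ has a nontrivial stabilizer.** If $h^i\neq1$ fixes $xA_0$ and $h^{i'}\neq1$ fixes $x'A_0$ ($i,i'\in\mathbb Z_p$), then $ii'\neq 0$ and $1\ne h^{ii'}\in xA_0x^{-1}\cap x'A_0x'^{-1}$. Lemma 1(3), applied to $x^{-1}x'$, gives $xA_0=x'A_0$. So at most one point $x_0$ of $X$ has nontrivial stabilizer in $P$. A point of $X^k$ with nontrivial stabilizer has all its coordinates with nontrivial stabilizers, so it can only be $z=(x_0,\dots,x_0)$.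

**Step 3: $f_k$ is a point mass, and $\lambda$ sees it.** By Lemma 8, $f_k$ vanishes on every clopen set missing $z$. Since $f_k\ne0$, the point $z$ exists and $f_k=\mu\delta_z$ with $\mu\in\mathbb F_p^\times$. Each $t_x$ is a conjugate of $t$, so $\lambda_*:\mathbb F_p[[N]]\to\mathbb F_p[[\mathbb Z_p]]=\mathbb F_p[[\tau]]$ sends $t_x-1\mapsto\tau$. The image of $n-1$ is therefore $\mu\tau^k+(\text{higher})\ne0$. So $\lambda(n)\neq0$. $\square$

*Proof of Theorem C.* Let $G\le G_n$ with $1\neq G_n\in\mathcal G_n$. Take the chain $H_0,\dots,H_m=G_n$ of Proposition 7, the retractions $r_i:G_n=H_m\to H_i$ that kill the new generators $t_m,\dots,t_{i+1}$, the kernels $N_i=\ker(H_i\to H_{i-1})$, and the maps $\lambda_i:H_i\to\mathbb Z_p$ of Lemma 9. Put $\Lambda=(\lambda_ir_i)_{i=1}^m:G_n\to\mathbb Z_p^m$. If $S\le G$ is abelian, then $S\cap\overline{[G,G]}\le\ker\Lambda$, since the target is abelian. So it suffices to show that every abelian $K\le\ker\Lambda$ is procyclic. Suppose that $K$ is not.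

We show by descending induction that every $r_i|_K$ is injective. The case $r_m=\mathrm{id}$ is clear. Suppose $r_i|_K$ is injective, $i\ge1$, and put $Q=r_i(K)\cap N_i$. Suppose there is $1\ne n\in Q$. Abelian subgroups of $N_i=\varprojlim F(X_\iota)$ are inverse limits of their images in the finitely generated free pro-$p$ groups $F(X_\iota)$. These images are abelian, hence procyclic, so abelian subgroups of $N_i$ are procyclic. As $r_i(K)\cong K$ is abelian and not procyclic, $r_i(K)\not\le N_i$. So $n$ commutes with an element of $H_i\setminus N_i$, and $\lambda_i(n)\neq0$ by Lemma 9. But $n=r_i(\kappa)$ with $\kappa\in K$, and $\lambda_ir_i(\kappa)=0$, a contradiction. Hence $Q=1$, and $r_{i-1}|_K$, the composite of $r_i|_K$ with $H_i\to H_{i-1}$, is injective.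

Finally $K\cong r_0(K)\le H_0$ is an abelian subgroup of a free pro-$p$ group, hence procyclic, a contradiction. $\square$

## Solving $[z_1,x][z_2,y]=[x,y]^{\alpha}$ to first orders

We now want a fully residually free group that contains $\mathbb Z_p^k$ inside $\gamma_l$. Take $k=l=2$ first. In $F=\langle x,y\rangle$ with $c=[x,y]$, a second abelian direction $t$ is specialized to $c^\alpha$, $\alpha\in\mathbb Z_p$, in analogy with $\varphi_\alpha$ for $\mathbb Z_p^2$. To force $t$ into the commutator subgroup we introduce generators $z_1,z_2$ and want $t=[z_1,x][z_2,y]$. So we need elements $z_1(\alpha),z_2(\alpha)\in F$ with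
$$[z_1(\alpha),x]\,[z_2(\alpha),y]=[x,y]^\alpha\qquad\text{for all }\alpha\in\mathbb Z_p,\tag{6}$$
and they must depend polynomially on $\alpha$, so that "not killed for some $\alpha$" is a Zariski-open condition and finitely many such conditions can be met at once.

The first try is $z_1=1$, $z_2=x^\alpha$. It is right modulo $\gamma_3(F)$ but not exactly: $[x^2,y]=[x,y]^x[x,y]$. Let us compute the error in $\mathbb Z_p\langle\langle X,Y\rangle\rangle$, with $x=1+X$, $y=1+Y$, $D=XY-YX$. For any $a,b$ one has $[a,b]=1+a^{-1}b^{-1}(ab-ba)$. With $a=x^\alpha=1+\alpha X+\binom\alpha2X^2+\cdots$ and $X^2Y-YX^2=XD+DX$ we get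
$$[x^\alpha,y]=1+\alpha D+\tbinom\alpha2(XD+DX)-\alpha^2XD-\alpha YD+(\deg\ge4),$$
$$[x,y]^\alpha=1+\alpha D-\alpha XD-\alpha YD+(\deg\ge4).$$
So $[x^\alpha,y]^{-1}[x,y]^\alpha$ has no terms of degree $1$ or $2$, and its degree-$3$ part is $(\alpha^2-\alpha)XD-\binom\alpha2(XD+DX)=\binom\alpha2(XD-DX)=-\binom\alpha2[[X,Y],X]$. This is a Lie element of degree $3$ of the form $[\cdot,X]$, with a coefficient that is a polynomial in $\alpha$ taking values in $\mathbb Z_p$. So it is corrected by $z_1=[x,y]^{-\binom\alpha2}$, and (6) then holds modulo $\gamma_4(F)$. For $p=2$ the polynomial $\binom\alpha2$ has coefficients in $\mathbb Q_p$ but not in $\mathbb Z_p$, so denominators must be allowed. The next two sections show that this correction process can be continued forever, for all $k$ and $l$, with polynomial dependence throughout.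

## The lower central series in the Magnus algebra

Let $F$ be free pro-$p$ on $x,y$, embedded in $\mathbb Z_p\langle\langle X,Y\rangle\rangle^\times$ by $x\mapsto1+X$, $y\mapsto1+Y$. Let $\mathfrak m$ be the ideal of series with zero constant term, and let $L=\bigoplus L_n\subset\mathbb Z_p\langle X,Y\rangle$ be the Lie $\mathbb Z_p$-subalgebra generated by $X,Y$. By Witt's theorem $L$ is the free Lie $\mathbb Z_p$-algebra on $X,Y$. Each $L_n$ is a finitely generated free $\mathbb Z_p$-module, and $L_n=[L_{n-1},X]+[L_{n-1},Y]$ for $n\ge2$.

**Lemma 10.** $\gamma_n(F)=F\cap(1+\mathfrak m^n)$, and $w\mapsto$ (degree-$n$ part of $w-1$) induces an isomorphism $\gamma_n(F)/\gamma_{n+1}(F)\cong L_n$, compatible with commutators and Lie brackets.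

*Proof.* **Step 1: a map $\theta$ to Lie elements.** If $u\in\mathfrak m^i$, $v\in\mathfrak m^j$, then $[1+u,1+v]\in1+(uv-vu)+\mathfrak m^{i+j+1}$, by the formula $[a,b]=1+a^{-1}b^{-1}(ab-ba)$. So $\gamma_n(F)\subseteq1+\mathfrak m^n$ by induction, and the degree-$n$ parts define a homomorphism of graded Lie $\mathbb Z_p$-algebras $\theta:\bigoplus\gamma_n/\gamma_{n+1}\to\mathbb Z_p\langle X,Y\rangle$.

**Step 2: generation.** The Lie algebra $\bigoplus\gamma_n/\gamma_{n+1}$ is generated by the classes of $x,y$. Indeed $\gamma_n/\gamma_{n+1}$ is topologically generated by brackets of elements of $\gamma_{n-1}/\gamma_n$ and $F/\gamma_2$. By induction it is topologically generated by finitely many left-normed brackets in $x,y$, whose $\mathbb Z_p$-span is compact, hence closed.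

**Step 3: comparison.** As $L$ is free, there is a homomorphism $L\to\bigoplus\gamma_n/\gamma_{n+1}$ with $X\mapsto x\gamma_2$, $Y\mapsto y\gamma_2$. It is surjective by Step 2. Its composite with $\theta$ is the inclusion $L\subset\mathbb Z_p\langle X,Y\rangle$, since both agree on generators. So the surjection is also injective, hence an isomorphism, and $\theta$ is injective with image $L$.

**Step 4: the filtration.** Suppose $F\cap(1+\mathfrak m^n)=\gamma_n(F)$, and let $w\in F\cap(1+\mathfrak m^{n+1})$. Then $w\in\gamma_n(F)$ has degree-$n$ part $0$, and injectivity of $\theta$ gives $w\in\gamma_{n+1}(F)$. $\square$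

In particular $\bigcap_n\gamma_n(F)=1$, so by compactness every open subgroup of $F$ contains some $\gamma_n(F)$.

For a word $W=w_1\cdots w_r$ in the letters $x,y$ put $\kappa_W(g)=[\dots[[g,w_1],w_2],\dots,w_r]$ and $|W|=r$. By Lemma 10, $\kappa_W$ induces the $\mathbb Z_p$-linear map $L_m\to L_{m+r}$ of iterated bracketing with the corresponding letters $X,Y$. We also need to know how $\kappa_W$ reacts to a small change of a general argument.

**Lemma 11.** If $g\in F$, $s\in\gamma_m(F)$, $m\ge1$, then $\kappa_W(gs)\equiv\kappa_W(g)\kappa_W(s)\bmod\gamma_{m+|W|+1}(F)$.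

*Proof.* Induct on $|W|$. The case $|W|=0$ is trivial. Let $W=wW'$. Then
$$[gs,w]=[g,w]^s[s,w]=[g,w]s',\qquad s'=[[g,w],s]\,[s,w]\in\gamma_{m+1}(F).$$
Since $[g,w]\in\gamma_2$, we have $[[g,w],s]\in\gamma_{m+2}$, and $s'=[s,w]s''$ with $s''\in\gamma_{m+2}$. By induction, modulo $\gamma_{(m+1)+|W'|+1}=\gamma_{m+|W|+1}$,
$$\kappa_{W'}([g,w]s')\equiv\kappa_{W'}([g,w])\,\kappa_{W'}(s'),\qquad\kappa_{W'}(s')=\kappa_{W'}([s,w]s'')\equiv\kappa_{W'}([s,w])\,\kappa_{W'}(s'')\equiv\kappa_{W'}([s,w]),$$
the last step because $\kappa_{W'}(s'')\in\gamma_{m+2+|W'|}=\gamma_{m+|W|+1}$. Since $\kappa_{W'}([g,w])=\kappa_W(g)$ and $\kappa_{W'}([s,w])=\kappa_W(s)$, this is the claim. $\square$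

## Polynomial families of solutions

Fix $k,l\ge2$ and put $\Omega=\mathbb Z_p^{k-1}\ni\alpha=(\alpha_1,\dots,\alpha_{k-1})$.

**Definition.** Let $\mathcal P$ be the set of maps $w:\Omega\to F$ all of whose coefficients in $\mathbb Z_p\langle\langle X,Y\rangle\rangle$ are given by polynomials in $\mathbb Q_p[\alpha_1,\dots,\alpha_{k-1}]$.

For $k=2$ the map $\alpha\mapsto x^\alpha=\sum_i\binom\alpha iX^i$ belongs to $\mathcal P$. We need three closure properties.

* $\mathcal P$ is a group under pointwise multiplication, and it contains the constant maps: each coefficient of a product or inverse is a finite polynomial expression in coefficients of the factors.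
* If $w\in\mathcal P$ and $f:\Omega\to\mathbb Z_p$ is a polynomial function (coefficients in $\mathbb Q_p$), then $w^f=\sum_i\binom fi(w-1)^i\in\mathcal P$. The formula $g^\beta=\sum_i\binom\beta i(g-1)^i$ holds for $\beta\in\mathbb N$ and extends to $\beta\in\mathbb Z_p$ by continuity. Each coefficient involves finitely many $i$, as $(w-1)^i$ takes values in $\mathfrak m^i$.
* If $w_n\in\mathcal P$ and $w_{n+1}\equiv w_n$ modulo $\gamma_{m_n}(F)$ pointwise, with $m_n\to\infty$ nondecreasing, then $\lim w_n$ exists and lies in $\mathcal P$. The limit exists since every open subgroup contains some $\gamma_m(F)$, and each coefficient is eventually constant in $n$.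

Fix $1\ne c\in\gamma_l(F)$, and let $\mathcal W$ be the set of the $2^{l-1}$ words of length $l-1$ in $x,y$, in a fixed order.

**Lemma 12.** For each $i\le k-1$ there are $z_{i,W}\in\mathcal P$ ($W\in\mathcal W$) with $\prod_W\kappa_W(z_{i,W}(\alpha))=c^{\alpha_i}$ for all $\alpha\in\Omega$.

For $k=l=2$ and $c=[x,y]$ this solves (6). The first two corrections in the proof can be chosen to be those found above: $z_2=x^\alpha$, then $z_1=[x,y]^{-\binom\alpha2}$.

*Proof.* We construct $z_W^{(n)}\in\mathcal P$, $n\ge l$, such that the error
$$\delta_n:=\Big(\prod_W\kappa_W(z^{(n)}_W)\Big)^{-1}c^{\alpha_i}\in\mathcal P$$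
takes values in $\gamma_n(F)$. Put $z_W^{(l)}=1$. Then $\delta_l=c^{\alpha_i}$ has values in $\gamma_l(F)$.

**Step 1: the leading term of the error is polynomial.** Suppose the $z_W^{(n)}$ are given, and let $b_1,\dots,b_N$ be a $\mathbb Z_p$-basis of $L_n$. By Lemma 10 the degree-$n$ part of $\delta_n-1$ is $\sum_jf_j(\alpha)b_j$ with $f_j:\Omega\to\mathbb Z_p$. The $b_j$ are linearly independent over $\mathbb Q_p$, so the $f_j$ are $\mathbb Q_p$-linear combinations of coefficients of $\delta_n$, hence polynomial functions.

**Step 2: the correction.** Since $n\ge l$, iterating $L_n=[L_{n-1},X]+[L_{n-1},Y]$ a total of $l-1$ times and using Lemma 10, we can write $b_j$ as the class of $\prod_W\kappa_W(u_{j,W})$ with $u_{j,W}\in\gamma_{n-l+1}(F)$. Put $s_W=\prod_ju_{j,W}^{f_j}\in\mathcal P$, with values in $\gamma_{n-l+1}(F)$, and $z_W^{(n+1)}=z_W^{(n)}s_W\in\mathcal P$.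

**Step 3: the error improves.** By Lemma 11 with $m=n-l+1$ and $|W|=l-1$, and since $\kappa_W(s_W)\in\gamma_n$ is central modulo $\gamma_{n+1}$,
$$\prod_W\kappa_W(z_W^{(n+1)})\equiv\prod_W\kappa_W(z_W^{(n)})\cdot\prod_W\kappa_W(s_W)\bmod\gamma_{n+1}(F).$$
As $\kappa_W$ induces a $\mathbb Z_p$-linear map $\gamma_{n-l+1}/\gamma_{n-l+2}\to\gamma_n/\gamma_{n+1}$, the class of the last product in $L_n$ is $\sum_jf_jb_j$, the class of $\delta_n$. Hence $\delta_{n+1}\equiv\big(\prod_W\kappa_W(s_W)\big)^{-1}\delta_n$ modulo $\gamma_{n+1}(F)$, and it takes values in $\gamma_{n+1}(F)$.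

**Step 4: the limit.** Since $z_W^{(n+1)}\equiv z_W^{(n)}$ modulo $\gamma_{n-l+1}(F)$, the limit $z_{i,W}:=\lim_nz_W^{(n)}$ exists and lies in $\mathcal P$. By continuity $\prod_W\kappa_W(z_{i,W})=c^{\alpha_i}$, because $\delta_n\to1$. $\square$

## A fully residually free group with $\mathbb Z_p^k$ inside $\gamma_l$: proof of Theorem A

We do not need a presentation of $G$. It is enough to take the group generated by $x,y$ and the functions $z_{i,W}$, with exactly the relations that hold for every $\alpha$.

**Step 1: construction.** Let $\tilde F$ be free pro-$p$ on $x,y$ and symbols $z_{i,W}$ ($1\le i\le k-1$, $W\in\mathcal W$). For $\alpha\in\Omega$ let $\varphi_\alpha:\tilde F\to F$ be given by $x\mapsto x$, $y\mapsto y$, $z_{i,W}\mapsto z_{i,W}(\alpha)$. Put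
$$G=\tilde F\Big/\bigcap_{\alpha\in\Omega}\ker\varphi_\alpha .$$
It is generated by $2+(k-1)2^{l-1}$ elements. Every $\varphi_\alpha$ factors through $G$, and an element of $G$ killed by all $\varphi_\alpha$ is trivial.

**Step 2: $G$ is fully residually free pro-$p$.** Let $w\in\tilde F$. Expand $w$ in the Magnus algebra of $\tilde F$ over $\mathbb Z_p$ and substitute $X$, $Y$ and the series $z_{i,W}(\alpha)-1$, which lie in $\mathfrak m$. The result is $\varphi_\alpha(w)$, since the substitution is a continuous ring homomorphism that is right on the generators. A monomial of degree $d$ goes into $\mathfrak m^d$, so each coefficient of $\varphi_\alpha(w)$ is a finite $\mathbb Z_p$-combination of products of coefficients of these series. Hence it is a polynomial function of $\alpha$ over $\mathbb Q_p$. If $w\notin\bigcap_\alpha\ker\varphi_\alpha$, some coefficient of $\varphi_\alpha(w)-1$ is a nonzero polynomial $P_w$ in $\alpha$.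

Given a finite $\mathcal X\subseteq G$, choose lifts $w_1,\dots,w_r\in\tilde F$ of the elements $g^{-1}g'$, $g\ne g'\in\mathcal X$. The nonzero polynomial $\prod_iP_{w_i}$ over $\mathbb Q_p$ does not vanish identically on $\Omega=\mathbb Z_p^{k-1}$. At a point $\alpha$ where it is nonzero, $\varphi_\alpha:G\to F$ is injective on $\mathcal X$.

**Step 3: the subgroup $S$.** Let $c\in G$ also denote the image of $c\in\langle x,y\rangle\le\tilde F$, and let $s_i=\prod_W\kappa_W(z_{i,W})\in G$. Each $\kappa_W(z_{i,W})$ is a left-normed commutator of weight $l$, so $c,s_i\in\gamma_l(G)$. Moreover $\varphi_\alpha(c)=c$, and by Lemma 12, $\varphi_\alpha(s_i)=c^{\alpha_i}$ for all $\alpha$. Hence all commutators among $c,s_1,\dots,s_{k-1}$ die under every $\varphi_\alpha$, so they are trivial in $G$. If $c^{\beta_0}s_1^{\beta_1}\cdots s_{k-1}^{\beta_{k-1}}=1$ with $\beta_i\in\mathbb Z_p$, apply $\varphi_\alpha$. Since $F$ is torsion-free, $\beta_0+\sum_i\beta_i\alpha_i=0$ for all $\alpha\in\mathbb Z_p^{k-1}$, so all $\beta_i=0$. Thus $S=\langle c,s_1,\dots,s_{k-1}\rangle\cong\mathbb Z_p^k$,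 and $S\le\gamma_l(G)\le\overline{[G,G]}$.

**Step 4: no such group is a limit group.** Suppose a group $G$ containing $S\cong\mathbb Z_p^k$, $k\ge2$, with $S\le\gamma_l(G)$, $l\ge2$, were in $\mathcal L$. Then Theorem C would make $S=S\cap\overline{[G,G]}$ procyclic, a contradiction. This proves Theorem A, and the answer to (a) is no. $\square$

For $k=l=2$ and $c=[x,y]$ the counterexample is the $4$-generator group $G=\langle x,y,z_1,z_2\rangle$ obtained from the family of homomorphisms to $F=\langle x,y\rangle$, indexed by $\alpha\in\mathbb Z_p$, that fix $x,y$ and send $z_1,z_2$ to the polynomial solutions $z_1(\alpha),z_2(\alpha)$ of (6). In it, $[x,y]$ and $[z_1,x][z_2,y]$ generate a copy of $\mathbb Z_p^2$ inside the commutator subgroup.
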